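# Fixed points of the Bowen–Margulis–Sullivan map on filling currents

## 1. The fixed points of $\mathsf F$ are exactly the hyperbolic structures

Let $\Gamma$ be the fundamental group of a closed orientable surface of genus at least $2$, with Gromov boundary $\partial\Gamma\cong S^1$, and let $\partial^2\Gamma=\{(x,y)\in\partial\Gamma\times\partial\Gamma: x\ne y\}$. The objects in the following statement are defined in Section 2.

**Theorem 1.** *For $[\mu]\in\mathbb P_f\mathcal C^s_\Gamma$: $\mathsf F([\mu])=[\mu]$ if and only if $[\mu]$ is in the Teichmüller space of $\Gamma$. In that case $h_\mu\mu=L_X$ for some marked hyperbolic structure $X$. The hypothesis $\mathsf F([\mu])=[\mu]$ can be weakened to: $\mu\ll\nu\otimes\nu$ for a Patterson–Sullivan measure $\nu$ of $d_\mu$.*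

In rough terms, start with a $\Gamma$-invariant measure $\mu$ on the set of pairs of boundary points. It assigns a length $i(\mu,\delta_g)$ to every closed curve $g$. These lengths are the stable lengths of a metric $d_\mu$ on $\Gamma$. This metric has a natural measure class $\nu$ on $\partial\Gamma$, and in the class of $\nu\otimes\nu$ there is exactly one invariant measure up to scale. Thus we are back at an invariant measure on pairs of boundary points, and the loop $\mu\mapsto d_\mu\mapsto\nu\mapsto\mathsf F([\mu])$ is a self-map of a space of projective measures. The question, asked by Stephen Cantrell, Dídac Martínez-Granado and Eduardo Reyes in "A geometric correspondence for reparameterizations of geodesic flows", arXiv:2605.02585 (2026), is whether a fixed point of this loop must be a point of Teichmüller space. The answer is yes.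

The theorem says more. Every Teichmüller point is fixed. The scale is identified: multiplying $\mu$ by the growth rate $h_\mu$ of its metric gives the Liouville current on the nose. And one need not assume that $\mu$ equals its image; absolute continuity is enough. Sections 3–9 prove Theorem 1. Sections 10–11 prove two further results, Theorems 2 and 3, on monotone quantities and periodic points of $\mathsf F$; they are not used for Theorem 1.

## 2. Currents, metrics, and the map $\mathsf F$

**Definition (currents).** A *geodesic current* is a $\Gamma$-invariant Radon measure on $\partial^2\Gamma$. The space $\mathcal C_\Gamma$ of currents carries the weak-* topology. A current is *symmetric* if it is invariant under the flip $(x,y)\mapsto(y,x)$; these form $\mathcal C^s_\Gamma$. Equivalently, a symmetric current is a $\Gamma$-invariant Radon measure on the space $\mathcal G=\partial^2\Gamma/\text{flip}$ of unoriented geodesics.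

We pass between the two descriptions as follows. A symmetric $\mu$ is a measure on $\mathcal G$; its flip-invariant lift to $\partial^2\Gamma$ is denoted by the same letter and normalized so that, for disjoint arcs $I,J$, $\mu(I\times J)$ is the mass of the lines joining $I$ to $J$.

Example: for $h\ne1$ primitive with fixed points $h^\pm$, let $\delta_h$ be the sum of the Dirac masses at the unoriented geodesics $\{\gamma h^+,\gamma h^-\}$, $\gamma\in\Gamma/\langle h\rangle$. For $g=h^k$ with $k\ge1$ put $\delta_g=k\delta_h$.

**Definition (intersection form).** Call two unoriented geodesics *linked* (transverse) if their endpoint pairs separate each other on the circle. Bonahon's form $i(\mu,\nu)$ (Ann. of Math. 124 (1986); Invent. Math. 92 (1988)) is the total mass of $\mu\otimes\nu$ on the quotient by $\Gamma$ of the set of linked pairs. It is a continuous symmetric bilinear form on $\mathcal C^s_\Gamma$ that extends the geometric intersection number of closed curves. A current $\mu\in\mathcal C^s_\Gamma$ is *filling* if $i(\mu,\nu)>0$ for all nonzero $\nu\in\mathcal C^s_\Gamma$.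

For $g$ primitive the stabilizer of $\{g^+,g^-\}$ is $\langle g\rangle$. Every $\Gamma$-orbit of linked pairs $(L,\gamma\{g^\pm\})$ contains a pair with second entry $\{g^\pm\}$, unique up to $\langle g\rangle$. Hence $i(\mu,\delta_g)$ is the $\mu$-mass of a fundamental domain for $\langle g\rangle$ acting on the lines linking $\{g^+,g^-\}$. This is how we shall compute it.

Examples: if $h$ is represented by a simple closed curve, then $i(\delta_h,\delta_h)=0$, so $\delta_h$ is not filling. Suppose instead that the closed geodesic of $g$, for some hyperbolic structure, cuts the surface into discs. Then $\delta_g$ is filling, for the following reason. The complementary regions of the union of all lifts of this geodesic to $\mathbb H^2$ are bounded. So a line that is not a lift must leave a region, and it does so by crossing a lift. A lift crossed by no other lift would be contained in the boundary of a region, which is impossible because the regions are bounded. So every line links some lift of $g$. Linking is an open condition, so a nonzero $\nu$, having a line in its support, gives $i(\nu,\delta_g)>0$.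

**Definition (projective currents).** $\mathbb P\mathcal C_\Gamma$ is the space of nonzero currents modulo positive scaling, with the quotient topology, and $\mathbb P_f\mathcal C^s_\Gamma$ (also written $\mathbb P_f\mathcal C_\Gamma$) is the subspace of classes of filling symmetric currents.

**Definition (metrics).** $\mathcal D_\Gamma$ is the set of left-invariant symmetric metrics $d$ on $\Gamma$ that are Gromov hyperbolic and quasi-isometric to a word metric, modulo *rough similarity*: $d\sim d'$ if $|\lambda d-d'|\le C$ for some $\lambda>0$, $C\ge0$. The *stable translation length* is $\ell_d(g)=\lim_n d(1,g^n)/n$, and $h_d\in(0,\infty)$ denotes the exponential growth rate of $d$, i.e. of $\#\{g:d(1,g)\le R\}$. The topology of $\mathcal D_\Gamma$ is induced by the metric $\Delta([d],[d'])=\log(\mathrm{Dil}(d,d')\,\mathrm{Dil}(d',d))$, where $\mathrm{Dil}(d,d')=\sup_{g\ne1}\ell_d(g)/\ell_{d'}(g)$.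

Example: if $X$ is a hyperbolic structure and $p\in\mathbb H^2$, the orbit metric $d(g,k)=d_{\mathbb H^2}(gp,kp)$ is such a metric. Moving $p$ changes it by a bounded amount, so its class does not depend on $p$. Its stable length $\ell_d(g)$ is the translation length of $g$, i.e. the length $\ell_X(g)$ of the closed geodesic.

**Given fact 1.** For each filling $\mu\in\mathcal C^s_\Gamma$ there is $d_\mu\in\mathcal D_\Gamma$ with $\ell_{d_\mu}(g)=i(\mu,\delta_g)$ for all $g\ne1$. Its class is uniquely determined, and $[\mu]\mapsto[d_\mu]$ is a topological embedding $\mathbb P_f\mathcal C^s_\Gamma\to\mathcal D_\Gamma$.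

Put $h_\mu=h_{d_\mu}$, where $d_\mu$ is scaled so that $\ell_{d_\mu}=i(\mu,\delta_\cdot)$. Then $h_{t\mu}=h_\mu/t$, so $\hat\mu:=h_\mu\mu$ depends only on $[\mu]$.

**Definition (Patterson–Sullivan measures).** A Patterson–Sullivan (quasi-conformal) measure of $d$ is a finite nonzero Borel measure $\nu$ on $\partial\Gamma$ such that for some $C$ and all $g\in\Gamma$, $\nu$-a.e.,
$$C^{-1}e^{-h_d\beta_\xi(g,1)}\le\frac{dg_*\nu}{d\nu}(\xi)\le Ce^{-h_d\beta_\xi(g,1)},\qquad \beta_\xi(g,k)=\sup\limsup_{z\to\xi}\,(d(g,z)-d(k,z)).\tag{1}$$
Replacing $d$ by a roughly similar metric does not change the set of such measures.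

**Given fact 2 (the BMS map).** If $\nu$ is a Patterson–Sullivan measure for $d$, then up to positive scaling there is a unique geodesic current in the measure class of $\nu\otimes\nu$ on $\partial^2\Gamma$, the *Bowen–Margulis–Sullivan current* of $d$. Its projective class is $\mathsf{BMS}([d])$. The map $\mathsf{BMS}$ is continuous, and for $\mu$ filling symmetric $\mathsf{BMS}([d_\mu])$ is symmetric and filling.

Hence we have a continuous self-map
$$\mathsf F:\mathbb P_f\mathcal C^s_\Gamma\to\mathbb P_f\mathcal C^s_\Gamma,\qquad \mathsf F([\mu])=\mathsf{BMS}([d_\mu]).$$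
Its continuity is never used below; the *uniqueness* statements in the two given facts are used repeatedly.

**Given fact 3 (Liouville currents).** A marked hyperbolic structure $X$ has a Liouville current $L_X\in\mathcal C^s_\Gamma$, characterized by $i(L_X,\delta_g)=\ell_X(g)$ for all $g\ne1$. Teichmüller space is regarded as a subset of $\mathbb P_f\mathcal C^s_\Gamma$ via $X\mapsto[L_X]$.

**Standing setup.** Fix a hyperbolic structure $X_0$. Then $\Gamma$ acts freely, cocompactly and preserving orientation on $\mathbb H^2$, $\partial\Gamma=\partial\mathbb H^2$, every $g\ne1$ is hyperbolic, and $\mathcal G$ is the space of lines of $\mathbb H^2$. The lines meeting a compact subset of $\mathbb H^2$ form a compact set, so they have finite mass for every current. We also use the following elementary fact.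

**Fact (obtuse angles).** *If $q\in\mathbb H^2$ and $a,b\in\mathbb H^2\cup\partial\mathbb H^2$ are seen from $q$ at an angle at least $\pi/2$, then $[a,b]$ passes within $\log(1+\sqrt2)$ of $q$.* If the angle is $\pi$, then $q\in[a,b]$. Otherwise the angles at $a$ and $b$ are less than $\pi/2$ (zero at ideal points), so the foot $r$ of the perpendicular from $q$ lies on $[a,b]$. One of the two right triangles has angle at least $\pi/4$ at $q$. This angle is at most the angle of parallelism $\Pi$ of $d(q,r)$, where $\sin\Pi=1/\cosh d(q,r)$. So $\cosh d(q,r)\le\sqrt2$.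

## 3. Liouville currents are fixed, currents with atoms are not

We first test $\mathsf F$ on the currents we can write down: the Liouville currents and the $\delta_g$.

**Lemma 1.** *Let $X$ be a marked hyperbolic structure and identify $\partial\Gamma$ with $\partial\mathbb H^2=\mathbb{RP}^1$ via $X$. Then*
$$L_X=\frac{d\sigma\,d\tau}{(\sigma-\tau)^2}\quad\text{on unordered pairs }\{\sigma,\tau\}.\tag{2}$$

*Proof.* Call the right side $\Lambda$. A Möbius map $T$ satisfies $(T\sigma-T\tau)^2=T'(\sigma)T'(\tau)(\sigma-\tau)^2$, so $\Lambda$ is Möbius invariant. It is Radon and symmetric, hence a symmetric current. Let $g$ be primitive and normalize $g^-=0$, $g^+=\infty$. Then $g$ is $\sigma\mapsto\lambda\sigma$ with $\log\lambda=\ell_X(g)>0$. The lines linking $\{0,\infty\}$ are the pairs $\{-a,b\}$ with $a,b>0$, and $b\in[1,\lambda)$ is a fundamental domain. So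
$$i(\Lambda,\delta_g)=\int_1^\lambda\int_0^\infty\frac{da\,db}{(a+b)^2}=\int_1^\lambda\frac{db}{b}=\log\lambda=\ell_X(g).\tag{3}$$
For powers, $i(\Lambda,\delta_{g^k})=k\,i(\Lambda,\delta_g)=k\,\ell_X(g)=\ell_X(g^k)$. By the characterization of $L_X$, $\Lambda=L_X$. $\square$

**Lemma 2 (the converse in Theorem 1).** *For every marked hyperbolic structure $X$, $\mathsf F([L_X])=[L_X]$.*

*Proof.* The orbit metric $d(g,k)=d_{\mathbb H^2}(gp,kp)$ of $X$ has stable length $\ell_X=i(L_X,\delta_\cdot)$, so by uniqueness it represents $[d_{L_X}]$. Its growth rate is $1$: comparing with a compact fundamental domain of diameter $c$, the number of orbit points in a ball of radius $R$ is, up to a constant factor, between the areas of the balls of radius $R-c$ and $R+c$, and a ball of radius $R$ has area $2\pi(\cosh R-1)$. Let $\lambda_q$ be the visual measure at $q$. Then $g_*\lambda_p=\lambda_{gp}$, and in the disc model with $p=0$ the density $d\lambda_q/d\lambda_p(\xi)$ is the Poisson kernel $(1-|q|^2)/|\xi-q|^2=e^{-b}$, where $b=\lim_{z\to\xi}(d_{\mathbb H^2}(q,z)-d_{\mathbb H^2}(p,z))$. So $\lambda_p$ satisfies (1) with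 $C=1$ and exponent $1=h_d$, and is a Patterson–Sullivan measure. It is in the class of Lebesgue measure. By (2), $L_X$ is a current in the class of Lebesgue $\otimes$ Lebesgue, so by uniqueness it represents $\mathsf{BMS}([d_{L_X}])$. $\square$

At the other extreme are atomic currents such as $\delta_g$ with $g$ filling. They are excluded by the next lemma, which is also needed later.

**Lemma 3.** *A Patterson–Sullivan measure $\nu$ is atomless and has full support.*

*Proof.* By (1) $\nu$ is quasi-invariant, so its support is nonempty, closed and $\Gamma$-invariant, hence all of $\partial\Gamma$ because the action is minimal.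

Suppose $\nu(\{\xi\})>0$. By quasi-invariance all points of the infinite orbit $\Gamma\xi$ are atoms. Choose $g_1,g_2$ with $\xi,g_1\xi,g_2\xi$ distinct, and let $L_i$ be the line with endpoints $\xi,g_i\xi$. Then $(\xi,g_i\xi)$ is an atom of the BMS current. This current is invariant and Radon, and all points of the orbit of $(\xi,g_i\xi)$ have the same mass. So the orbit of $L_i$ is locally finite.

Choose $q_n\in L_i$ tending to infinity and $\gamma_n\in\Gamma$ with $\gamma_nq_n$ in a fixed compact set. The lines $\gamma_nL_i$ meet this compact set, so they take finitely many values. But infinitely many of the $\gamma_n$ are distinct, since $q_n$ is unbounded. Hence $L_i$ has infinite stabilizer. Take $k\ne1$ in it and put $k_i=k^2$, which is not $1$ since $\Gamma$ is torsion free, and which fixes both endpoints of $L_i$. So $k_i$ is hyperbolic with fixed points exactly $\xi$ and $g_i\xi$, and $k_1,k_2$ share exactly one fixed point.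

This cannot happen in a discrete group. Put $\xi=\infty$, and after replacing $k_1$ by its inverse, $k_1(z)=\lambda z$ with $\lambda>1$ and $k_2(z)=cz+b$ with $b\ne0$. Then $k_1^{-n}k_2k_1^n(z)=cz+\lambda^{-n}b$ are distinct elements that converge. $\square$

So every representative of a class in the image of $\mathsf F$ gives mass $0$ to each single line. In particular $[\delta_g]$ with $g$ filling is not fixed, and neither is $[L_X+t\delta_g]$ for any $g\ne1$ and $t>0$, which is filling because $L_X$ is.

**Definition (diffuse).** A symmetric current $\mu$ is *diffuse* if it is absolutely continuous with respect to $\lambda\otimes\lambda$ for some atomless finite measure $\lambda$ on $\partial\Gamma$.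

Examples: $L_X$ is diffuse. So is $L_X+L_Y$ (take for $\lambda$ the sum of the two visual measures). No $\delta_g$ is diffuse. By Lemma 3 every representative of a class in the image of $\mathsf F$ is diffuse.

**Lemma 4.** *The BMS current $m$ of $d$ is ergodic under $\Gamma$, and so is $\nu$.*

*Proof.* If an invariant Borel set $A\subset\partial^2\Gamma$ were neither null nor conull, $m|_A+2m|_{A^c}$ would be a second current in the class of $\nu\otimes\nu$, not proportional to $m$; this contradicts uniqueness. If $A\subset\partial\Gamma$ is invariant, then $(A\times\partial\Gamma)\cap\partial^2\Gamma$ is invariant, hence null or conull for $\nu\otimes\nu$. Since $\nu$ has no atoms, $A$ is null or conull. $\square$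

## 4. Counting the lines that separate two points

From now until the end of Section 6, $\mu$ is diffuse, filling and symmetric. The aim of this section is a concrete representative of $[d_\mu]$: the distance between two points will be the mass of the lines separating them.

By Fubini, since $\lambda$ has no atoms, we have the following.

**(N)** *The lines through a given point of $\mathbb H^2$ are $\mu$-null* (their endpoint pairs form the graph of an involution of $\partial\Gamma$)*, and so are the lines with a given endpoint.*

For a line $L$ with closure $\bar L$ and $a,b\in\mathbb H^2\cup\partial\mathbb H^2$ not on $\bar L$, let $1_{ab}(L)=1$ if $a,b$ lie on different sides of $L$ ("$L$ separates $a,b$") and $0$ otherwise. Among three points not on $\bar L$, $L$ separates $0$ or $2$ of the three pairs. For $a,b\in\mathbb H^2$ put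
$$\delta(a,b)=\int1_{ab}\,d\mu .$$

This is finite, because separating lines meet $[a,b]$. It is a $\Gamma$-invariant pseudometric. It is continuous: if $(a_n,b_n)\to(a,b)$, then $1_{a_nb_n}(L)\to1_{ab}(L)$ for every $L$ avoiding $a,b$, hence a.e., and all these indicators are dominated by that of the lines meeting a fixed ball.

It is *additive along hyperbolic segments*. Let $q\in[a,b]$ and let $L$ avoid $a,q,b$. If $L$ separates $a,b$, it crosses $[a,b]$ once, so it separates exactly one of the pairs $a,q$ and $q,b$. If it does not separate $a,b$, the whole segment is on one side and it separates neither. By continuity and cocompactness $\delta$ is bounded on pairs at distance at most $1$, so additivity gives $\delta\le C(d_{\mathbb H^2}+1)$.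

**Lemma 5 (lower bound).** *There are $R,\varepsilon>0$ such that the endpoints of every segment of length $R$ have $\delta$-distance at least $\varepsilon$. Hence $\delta\ge\varepsilon\lfloor d_{\mathbb H^2}/R\rfloor$.*

*Proof.* This is where filling is used. If the claim fails, then for every $n$ there is a segment $\sigma_n$ of length $n$ whose endpoints have $\delta$-distance at most $1/n$. Translate the midpoints into a compact set and pass to a subsequence, so that $\sigma_n$ converges to a line $L$. A line crossing $L$ transversely has the two endpoints of $L$ strictly on different sides, so for large $n$ it separates the endpoints of $\sigma_n$. By Fatou, the set of lines crossing $L$ is $\mu$-null. If $\gamma_nL\to L'$, a line crossing $L'$ crosses $\gamma_nL$ for large $n$, so by invariance and Fatou the lines crossing $L'$ are $\mu$-null too. This holds for every $L'\in\overline{\Gamma L}$.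

The unit vectors tangent to lines of $\overline{\Gamma L}$ project to a compact subset of $T^1X_0$ that is invariant under the geodesic flow and the flip. It carries a flow-invariant probability measure (Krylov–Bogolyubov). Lifting, disintegrating along flow lines and symmetrizing, we get a nonzero symmetric current $\eta$ supported on $\overline{\Gamma L}$. For every $L'$ in its support the lines crossing $L'$ are $\mu$-null, so by Fubini $i(\mu,\eta)=0$. This contradicts filling. The final inequality follows by additivity. $\square$

**Lemma 6.** *Fix $p\in\mathbb H^2$. Then $d(g,k)=\delta(gp,kp)+1_{g\ne k}$ represents $[d_\mu]$, with $\ell_d(g)=i(\mu,\delta_g)$ for all $g\neq 1$.*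

*Proof.* Clearly $d$ is a left-invariant symmetric metric. By the two bounds on $\delta$ and the Švarc–Milnor lemma, it is quasi-isometric to a word metric.

*Hyperbolicity.* Put $(z|w)_o=\frac12(\delta(o,z)+\delta(o,w)-\delta(z,w))$. For any $q\in[z,w]$, the triangle inequality and additivity give $2(z|w)_o\le2\delta(o,q)+\delta(q,z)+\delta(q,w)-\delta(z,w)=2\delta(o,q)$. Now let $q$ be the point of $[z,w]$ hyperbolically nearest to $o$. If $q\ne o,z$, the angle at $q$ between $o$ and $z$ is at least $\pi/2$, so $[o,z]$ contains a point $r$ within $\log(1+\sqrt2)$ of $q$; if $q=o$ or $q=z$ this is trivial. Then $\delta(o,z)=\delta(o,r)+\delta(r,z)=\delta(o,q)+\delta(q,z)+O(1)$, and likewise for $w$. Thus $(z|w)_o=\delta(o,q)+O(1)$. Together,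
$$(z|w)_o=\min_{q\in[z,w]}\delta(o,q)+O(1),\qquad (z|w)_o\le\delta(o,q)\ \text{ for all }q\in[z,w].$$
Given $x,y,z$, take $q\in[x,z]$ with $(x|z)_o=\delta(o,q)+O(1)$. Hyperbolic triangles are uniformly thin, so some $q'\in[x,y]\cup[y,z]$ is within universal distance of $q$, and
$$\min((x|y)_o,(y|z)_o)\le\delta(o,q')\le\delta(o,q)+O(1)\le(x|z)_o+O(1).$$
Since $d$ and $\delta$ differ by at most $1$ on the orbit of $p$, $d$ is Gromov hyperbolic.

*Stable length.* Let $q$ be on the axis of $g$. By additivity and invariance $\delta(q,g^nq)=n\,\delta(q,gq)$, and $\delta(p,g^np)$ differs from this by at most $2\delta(p,q)$. So $\ell_d(g)=\delta(q,gq)$. For $g$ primitive, up to a null set by (N), $\delta(q,gq)$ is the mass of the lines crossing the axis between $q$ and $gq$. These form a fundamental domain for $\langle g\rangle$ on the lines linking $\{g^\pm\}$, so $\ell_d(g)=i(\mu,\delta_g)$. Both sides are homogeneous under powers. By the uniqueness in Given fact 1, $[d]=[d_\mu]$. $\square$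

Write $h=h_d=h_\mu$. Example: for $\mu=L_X$ computed in the structure $X$, $\delta$ is invariant under all orientation-preserving isometries and additive, so $\delta=c\,d_{\mathbb H^2}$. Comparing $\delta(q,gq)=i(L_X,\delta_g)=\ell_X(g)$ with $d_{\mathbb H^2}(q,gq)=\ell_X(g)$ gives $c=1$.

## 5. Busemann cocycle, Gromov product, and the box formula

We now let the points go to the boundary. The outcome is a function $G$ on $\partial^2\Gamma$ whose mixed difference is $\mu$.

**Busemann cocycle.** Let $z\to\xi\in\partial\Gamma$ with $z\in\mathbb H^2$, and fix $a,b\in\mathbb H^2$. Outside the lines separating $a,b$, a.e. $1_{az}-1_{bz}=0$. For $L$ avoiding $a,b$ and not ending at $\xi$, $1_{az}(L)\to1_{a\xi}(L)$ and $1_{bz}(L)\to1_{b\xi}(L)$. By dominated convergence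
$$\delta(a,z)-\delta(b,z)\ \to\ B_\xi(a,b)=\int_{\{1_{ab}=1\}}(1_{a\xi}-1_{b\xi})\,d\mu .\tag{4}$$
$B$ is jointly continuous. If $(\xi_n,a_n,b_n)\to(\xi,a,b)$, the integrands converge for every $L$ avoiding $a,b$ and not ending at $\xi$, hence a.e., and they are dominated by the indicator of the lines meeting a fixed compact set. Moreover
$$B_\xi(a,b)+B_\xi(b,c)=B_\xi(a,c),\qquad B_{g\xi}(ga,gb)=B_\xi(a,b),\qquad |B_\xi(a,b)|\le\delta(a,b).$$
For the metric $d$ of Lemma 6, the limit in (4) shows $\beta_\xi(g,k)=B_\xi(gp,kp)$.

**Gromov product.** For $x\ne y$ in $\partial\Gamma$ and $a\in\mathbb H^2$, let $G_a(x,y)$ be the $\mu$-mass of the lines having $a$ on one side and both $x,y$ on the other.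

For $z,w\in\mathbb H^2$, $1_{az}+1_{aw}-1_{zw}$ is twice the indicator of "$L$ separates $a$ from both $z$ and $w$", so $(z|w)_a$ is the mass of these lines. Such a line separates $a$ from $[z,w]$, since half planes are convex. So it meets the shortest segment from $a$ to $[z,w]$, whose length stays bounded as $(z,w)\to(x,y)$ with $x\ne y$. The same holds for $z,w$ on the boundary. By (N) and dominated convergence, $(z|w)_a\to G_a(x,y)$, and $G_a$ is finite and continuous on $\partial^2\Gamma$. Taking limits in $(z|w)_a-(z|w)_b=\frac12(\delta(a,z)-\delta(b,z)+\delta(a,w)-\delta(b,w))$,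
$$G_a(x,y)-G_b(x,y)=\tfrac12\big(B_x(a,b)+B_y(a,b)\big),\qquad G_{ga}(gx,gy)=G_a(x,y).\tag{5}$$

**Blow-up at the diagonal.** *If $(x_n,y_n)\to(\xi,\xi)$ with $x_n\ne y_n$, then $G_a(x_n,y_n)\to\infty$.* A line avoiding $a$, not ending at $\xi$ and separating $a$ from $\xi$ separates $a$ from $x_n$ and $y_n$ for large $n$. So by Fatou $\liminf G_a(x_n,y_n)\ge\int1_{a\xi}\,d\mu$. A line avoiding $a$ that crosses the ray $[a,\xi)$ separates $a$ from $\xi$, so $\int1_{a\xi}\,d\mu\ge\sup_{z\in[a,\xi)}\delta(a,z)=\infty$ by Lemma 5.

**Lemma 7 (box formula).** *For $x,x',y,y'$ distinct and in cyclic order,*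
$$G_a(x,y')+G_a(x',y)-G_a(x,y)-G_a(x',y')=\mu([x,x']\times[y,y']).\tag{6}$$

*Proof.* For a.e. $L$ let $\epsilon$ be $0$ on $a$'s side of $L$ and $1$ on the other. Then $G_a(b,c)=\int\epsilon(b)\epsilon(c)\,d\mu$, so the left side of (6) is
$$\int(\epsilon(x)-\epsilon(x'))(\epsilon(y')-\epsilon(y))\,d\mu .$$
The integrand is nonzero iff $L$ separates $x$ from $x'$ and $y$ from $y'$. Then one endpoint of $L$ lies in the arc $(x,x')$ and one in $(y,y')$; these arcs are disjoint, so $L$ joins $(x,x')$ to $(y,y')$. Conversely, every such $L$ separates both pairs, with $x,y'$ on one side and $x',y$ on the other. So $\epsilon(x)=\epsilon(y')\ne\epsilon(x')=\epsilon(y)$ and the integrand is $1$. Boundary arcs do not matter by (N). $\square$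

We shall also use that boxes determine the measure.

**Lemma 8.** *Fix $w\in\partial\Gamma$. Let two Radon measures on $\mathcal G$ give mass $0$ to the lines with any given endpoint. If they agree on all boxes $[x,x']\times[y,y']$ with $x,x',y,y',w$ distinct and in cyclic order, they are equal.*

*Proof.* Lines ending at $w$ are null. Identify $\partial\Gamma\setminus\{w\}$ with $\mathbb R$, so that the other lines are the points of $\{\sigma<\tau\}$. The half-open boxes $[A,A')\times[B,B')$ with $A<A'<B<B'$, together with $\emptyset$, form a $\pi$-system generating the Borel sets. Countably many of them cover $\{\sigma<\tau\}$, and each has finite mass. The two measures agree on them, hence everywhere. $\square$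

Example: let $\mu=L_X$, computed in $X$, so $\delta=d_{\mathbb H^2}$, and let $p=0$ in the disc. For points $z,w$ at distance $r$ from $0$ seen under the angle $\theta$, the law of cosines gives $\cosh d(z,w)=\cosh^2r-\sinh^2r\cos\theta$. As $r\to\infty$ this is asymptotic to $\frac12e^{2r}\sin^2(\theta/2)$, so $d(z,w)=2r+2\log\sin(\theta/2)+o(1)$. Hence $G_0(x,y)=-\log\sin(\theta/2)$ and
$$e^{-G_0(x,y)}=\sin(\theta/2)=\tfrac12|x-y| .$$
So for a Liouville current $e^{-hG}$ is half the Euclidean chord (here $h=1$). Chords of a circle satisfy Ptolemy's identity for inscribed quadrilaterals. This is the property we shall look for.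

## 6. An exactly conformal measure and the fixed-point equation

A Patterson–Sullivan measure transforms by $e^{-h\beta}$ only up to a bounded factor. We need an exact formula; the bounded error can be removed.

**Lemma 9.** *Let $\nu$ be a Patterson–Sullivan measure of $d_\mu$. There is a measure $\nu_p$, equivalent to $\nu$ with density bounded above and below, such that with $\nu_q:=e^{hB_\xi(p,q)}\nu_p$ one has $g_*\nu_q=\nu_{gq}$ for all $g\in\Gamma$, $q\in\mathbb H^2$. The measure $m_\mu:=e^{2hG_p(x,y)}\,\nu_p\otimes\nu_p$ is a geodesic current and $\mathsf F([\mu])=[m_\mu]$.*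

*Proof.* Let $J(g,\xi)=\frac{d(g^{-1})_*\nu}{d\nu}(\xi)$, so $\nu(gA)=\int_AJ(g,\cdot)\,d\nu$, and let $c(g,\xi)=B_\xi(p,g^{-1}p)$. Then
$$c(gk,\xi)=B_\xi(p,k^{-1}p)+B_\xi(k^{-1}p,k^{-1}g^{-1}p)=c(k,\xi)+c(g,k\xi),$$
and for each pair $g,k$ the function $\log J$ satisfies the same identity at a.e. $\xi$. Since $\beta_\xi(g^{-1},1)=B_\xi(g^{-1}p,p)=-c(g,\xi)$, (1) says $|\log J(g,\xi)-hc(g,\xi)|\le\log C$ a.e. As $\Gamma$ is countable and $\nu$ is quasi-invariant, there is a $\Gamma$-invariant conull Borel set on which all these relations hold for all $g,k$. On it, $b=\log J-hc$ is a cocycle, $b(gk,\xi)=b(k,\xi)+b(g,k\xi)$, with $|b|\le\log C$.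

To remove $b$, put $u(\xi)=\sup_gb(g,\xi)$, a bounded Borel function. Then
$$u(k\xi)=\sup_gb(g,k\xi)=\sup_g[b(gk,\xi)-b(k,\xi)]=u(\xi)-b(k,\xi).$$
With $\nu_p=e^u\nu$,
$$\nu_p(gA)=\int_Ae^{u(g\xi)-u(\xi)}J(g,\xi)\,d\nu_p=\int_Ae^{hc(g,\xi)}\,d\nu_p=\nu_{g^{-1}p}(A).$$
So $g_*\nu_p=\nu_{gp}$ for all $g$, and
$$g_*\nu_q=e^{hB_{g^{-1}\xi}(p,q)}g_*\nu_p=e^{hB_\xi(gp,gq)+hB_\xi(p,gp)}\nu_p=\nu_{gq}.$$

For $m_\mu$: by (5), $G_p(gx,gy)=G_{g^{-1}p}(x,y)=G_p(x,y)-\frac12(c(g,x)+c(g,y))$. Hence $e^{2hG_p(gx,gy)}e^{hc(g,x)}e^{hc(g,y)}=e^{2hG_p(x,y)}$, which says that $m_\mu$ is $\Gamma$-invariant. It is Radon since $G_p$ is continuous on $\partial^2\Gamma$, and it lies in the class of $\nu\otimes\nu$. By uniqueness it represents $\mathsf{BMS}([d_\mu])$. $\square$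

**The fixed-point equation.** Now let $\mu$ be a filling symmetric current with $\mathsf F([\mu])=[\mu]$, or only with $\mu\ll\nu\otimes\nu$ for a Patterson–Sullivan measure $\nu$ of $d_\mu$. The first condition implies the second, since a fixed $\mu$ is a multiple of the BMS current. By Lemma 3, $\mu$ is diffuse, so Sections 4–6 apply to $\mu$ and this $\nu$. The density $d\mu/dm_\mu$ is $\Gamma$-invariant, hence constant by ergodicity (Lemma 4), and the constant is not $0$. So for some $\kappa>0$, writing $G=G_p$,
$$\mu=\kappa\,e^{2hG}\,\nu_p\otimes\nu_p .\tag{7}$$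

Put $D(x,y)=e^{-hG(x,y)}$ for $x\ne y$ and $D(x,x)=0$. By Section 5 (continuity of $G$ and blow-up), $D$ is symmetric, continuous on $\partial\Gamma\times\partial\Gamma$, and positive off the diagonal. By (6), for distinct cyclically ordered $x,x',y,y'$,
$$e^{h\mu([x,x']\times[y,y'])}=\frac{D(x,y)D(x',y')}{D(x,y')D(x',y)} .\tag{8}$$

Equation (8) by itself contains no information beyond the box formula: it holds for *every* diffuse filling $\mu$, with any positive exponent in place of $h$. What distinguishes chords of a circle is the additive identity of Ptolemy, $D(s,t)D(x,y)=D(x,s)D(y,t)+D(s,y)D(x,t)$ for $x,s,y,t$ in cyclic order. Dividing by the left side and using (8), it reads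
$$e^{-h\mu([x,s]\times[y,t])}+e^{-h\mu([s,y]\times[t,x])}=1 .$$
It is sensitive to the exponent: if two numbers $r,1-r\in(0,1)$ are replaced by $r^c$ and $(1-r)^c$ with $c\ne1$, the sum is no longer $1$. So a proof must use (7), which ties $\mu$ to $e^{2hG}$.

## 7. Liouville's equation without derivatives

**The smooth heuristic and where it stops.** Suppose for a moment that $\partial\Gamma$ had a coordinate in which $\nu_p$ is Lebesgue measure and $\varphi=2hG$ is smooth off the diagonal. Infinitesimally, (6) says that $-\partial_s\partial_tG$ is the density of $\mu$. So (7) becomes Liouville's equation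
$$\varphi_{st}=-2k\,e^{\varphi},\qquad k=h\kappa .$$
Then $\partial_t\big(\varphi_{ss}-\tfrac12\varphi_s^2\big)=\varphi_{sst}-\varphi_s\varphi_{st}=0$, because $\varphi_{sst}=-2ke^\varphi\varphi_s=\varphi_s\varphi_{st}$. So $\varphi_{ss}-\frac12\varphi_s^2=r(s)$ does not depend on $t$. For $D=e^{-\varphi/2}$ this means
$$D_{ss}=-\tfrac12\big(\varphi_{ss}-\tfrac12\varphi_s^2\big)D=-\tfrac12r(s)D .$$
All functions $D(\cdot,t)$ solve one and the same second-order linear equation, so locally they span a space of dimension at most $2$. In the example, $\sin\frac{s-t}2=\sin\frac s2\cos\frac t2-\cos\frac s2\sin\frac t2$.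

The coordinate with $\nu_p=ds$ exists, but the argument stops at $\varphi_s$. We only know that $G$ is continuous, and the coordinate is merely a homeomorphism. Nothing gives even one derivative in $s$, and the heuristic uses $\varphi_{ss}$ and $\varphi_{sst}$.

The *conclusion*, however, involves no derivatives. The way past the obstacle is to use the integrated equation on a rectangle whose two characteristic sides carry the boundary values. Subtracting these values and reparametrizing each variable turns it into an integral equation with zero boundary values. That equation has an explicit solution, and the solution is unique among continuous functions.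

**Step 1: rank two.** This step replaces the heuristic. *For every nondegenerate proper closed arc $I$, the span $V_I\subset\mathbb R^I$ of $\{D(\cdot,t)|_I:t\notin I\}$ has dimension at most $2$.*

Since $\nu_p$ is atomless with full support, its distribution function is an orientation-preserving homeomorphism $\partial\Gamma\to\mathbb R/\ell\mathbb Z$, $\ell=\nu_p(\partial\Gamma)$, carrying $\nu_p$ to Lebesgue measure. In this coordinate let $I=[\alpha,\beta]$, with complement $(\beta,\alpha+\ell)$. Fix $t_0$ in the complement, and let $s\in I$, $t\in[t_0,\alpha+\ell)$. Apply (6) to $\alpha,s,t_0,t$ and insert (7); after multiplication by $-2h$,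
$$\varphi(s,t)-\varphi(\alpha,t)-\varphi(s,t_0)+\varphi(\alpha,t_0)=-2k\int_\alpha^s\!\int_{t_0}^te^{\varphi(\sigma,\tau)}\,d\tau\,d\sigma ,\tag{9}$$
which is trivially true if $s=\alpha$ or $t=t_0$. Put
$$a(s)=\varphi(s,t_0),\qquad b(t)=\varphi(\alpha,t)-\varphi(\alpha,t_0),\qquad u=\varphi-a-b,$$
$$S(s)=\int_\alpha^se^{a},\qquad T(t)=\int_{t_0}^te^{b}.$$
The left side of (9) is $u(s,t)$, and $e^\varphi=e^ue^ae^b$. In the coordinates $(S,T)$, which are nonnegative, $u$ is a continuous function with
$$u(S,T)=-2k\int_0^S\!\int_0^Te^{u}\,dT'\,dS'.\tag{10}$$
The function $u^*=-2\log(1+kST)$ also satisfies (10). Indeed it vanishes when $ST=0$; moreover $u^*_S=-2kT/(1+kST)$ and $u^*_{ST}=-2k(1+kST)^{-2}=-2ke^{u^*}$.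

Both $u$ and $u^*$ are $\le0$, where the exponential is $1$-Lipschitz, so $|u-u^*|\le2k\int_0^S\!\int_0^T|u-u^*|$. On a compact rectangle $\{s\in I,\ t\in[t_0,t_1]\}$ with $t_1<\alpha+\ell$, iterating $n$ times gives
$$|u-u^*|\le\sup|u-u^*|\,\frac{(2k)^n(ST)^n}{(n!)^2}\ \to\ 0 .$$
So $u=u^*$, and
$$D(s,t)=e^{-\varphi/2}=e^{-b(t)/2}\Big(e^{-a(s)/2}+kT(t)\,S(s)e^{-a(s)/2}\Big).$$
Hence the functions $D(\cdot,t)|_I$ with $t\in[t_0,\alpha+\ell)$ all lie in the span of $e^{-a/2}$ and $Se^{-a/2}$. The spans of these families increase as $t_0\downarrow\beta$ and each has dimension at most $2$. So their union, which is $V_I$, has dimension at most $2$.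

## 8. Ptolemy's identity and a projective coordinate

**Step 2: Ptolemy.** This step turns rank two into an identity between four points. *If $x,s,y,t$ are distinct and in cyclic order,*
$$D(s,t)D(x,y)=D(x,s)D(y,t)+D(s,y)D(x,t).\tag{11}$$

Let $I$ be the closed arc from $x$ to $y$ containing $s$; then $t\notin I$. A finite-dimensional subspace of $\mathbb R^I$ is closed under pointwise limits. Letting points outside $I$ tend to $x$ or to $y$ and using continuity of $D$, including on the diagonal, we see that $D(\cdot,x)|_I$ and $D(\cdot,y)|_I$ lie in $V_I$. The first vanishes at $x$ and not at $y$, the second at $y$ and not at $x$. So they are linearly independent, and since $\dim V_I\le2$ they form a basis. Write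
$$D(\cdot,t)|_I=\lambda\,D(\cdot,x)+\eta\,D(\cdot,y).$$
Evaluating at $y$ gives $\lambda=D(y,t)/D(x,y)$; evaluating at $x$ gives $\eta=D(x,t)/D(x,y)$. Evaluating at $s$ gives (11).

**Step 3: the coordinate.** This step makes $D$ a distance on a line after sending one point to infinity, and identifies $h\mu$. Fix $w\in\partial\Gamma$ and for $x,y\ne w$ put
$$\rho(x,y)=\frac{D(x,y)}{D(x,w)D(y,w)} .$$
For $x,s,y,w$ in cyclic order, (11) with $t=w$, divided by $D(x,w)D(s,w)D(y,w)$, gives $\rho(x,y)=\rho(x,s)+\rho(s,y)$. So, measuring from a base point $o$ with sign, we get a continuous strictly increasing $f:\partial\Gamma\setminus\{w\}\to\mathbb R$ with $|f(x)-f(y)|=\rho(x,y)$. As $x\to w$ from either side, $D(x,w)\to0$ and $D(o,x)\to D(o,w)>0$, so $\rho(o,x)\to\infty$. Hence $f$ extends to an orientation-preserving homeomorphism $f:\partial\Gamma\to\mathbb{RP}^1$ with $f(w)=\infty$.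

I claim that for all distinct cyclically ordered quadruples
$$e^{h\mu([x,x']\times[y,y'])}=\frac{(f(y)-f(x))(f(y')-f(x'))}{(f(y')-f(x))(f(y)-f(x'))},\tag{12}$$
where the right side is the cross ratio, extended to $\infty$ as usual. If the quadruple avoids $w$, the factors $D(\cdot,w)$ cancel in (8), which gives (12) with absolute values on the right. The right side is positive. The four values are increasing after a cyclic rotation, so we have one of the orders below, where $x$ stands for $f(x)$ and so on; the signs are those of the factors $(y-x),(y'-x'),(y'-x),(y-x')$.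

- $x<x'<y<y'$: signs $+,+,+,+$.
- $y'<x<x'<y$: signs $+,-,-,+$.
- $y<y'<x<x'$: signs $-,-,-,-$.
- $x'<y<y'<x$: signs $-,+,-,+$.

In each case the quotient is positive, so the absolute values may be dropped. If one of the points is $w$, approximate by quadruples avoiding $w$: the left side is continuous by (8) and so is the right side.

If $f(x)=A<f(x')=A'<f(y)=B<f(y')=B'$, then
$$\int_A^{A'}\!\int_B^{B'}\frac{d\tau\,d\sigma}{(\tau-\sigma)^2}=\int_A^{A'}\Big(\frac1{B-\sigma}-\frac1{B'-\sigma}\Big)d\sigma=\log\frac{(B-A)(B'-A')}{(B-A')(B'-A)},$$
the logarithm of the right side of (12). So $f_*(h\mu)$ and $d\sigma\,d\tau/(\sigma-\tau)^2$ agree on boxes avoiding $\infty$, and both give mass $0$ to the lines with a given endpoint. By Lemma 8,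
$$f_*(h\mu)=\frac{d\sigma\,d\tau}{(\sigma-\tau)^2}\quad\text{on unordered pairs.}\tag{13}$$

## 9. The hyperbolic structure carried by $\partial\Gamma$

**Step 4: $\Gamma$ acts by Möbius maps.** This step upgrades the topological coordinate $f$ to an equivariant one. Elements of $\Gamma$ preserve $\mu$ and the cyclic order. So by (12) $\rho_0(g)=fgf^{-1}$ is an orientation-preserving homeomorphism of $\mathbb{RP}^1$ that preserves cross ratios of cyclically ordered quadruples. Since $PSL_2(\mathbb R)$ is transitive on positively ordered triples, we may compose $\rho_0(g)$ with an element of it so that the result $\theta$ fixes $0,1,\infty$. Then $\theta$ preserves each of the three complementary intervals. For $t$ in one of them, the cross ratio of the cyclically ordered quadruple formed by $0,1,\infty,t$ is an injective (Möbius) function of $t$ and is preserved by $\theta$. So $\theta(t)=t$. Hence $\rho_0(g)\in PSL_2(\mathbb R)$, and $\rho_0:\Gamma\to PSL_2(\mathbb R)$ is a homomorphism. It is injective since $\Gamma$ acts faithfully on $\partial\Gamma$.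

**Step 5: the image is discrete and cocompact.** This step makes the quotient a closed surface. $PSL_2(\mathbb R)$ acts simply transitively on positively ordered triples of distinct points of $\mathbb{RP}^1$, and its orbit maps are homeomorphisms. So its action on triples is the action on itself by left multiplication. Applied to $X_0$, which makes $\Gamma$ a discrete cocompact subgroup of $PSL_2(\mathbb R)$, this shows that $\Gamma$ acts properly discontinuously and cocompactly on the positive triples of $\partial\Gamma$. The map $f$ conjugates this action to that of $\rho_0(\Gamma)$ on positive triples of $\mathbb{RP}^1$, that is, to left multiplication on $PSL_2(\mathbb R)$. So $\rho_0(\Gamma)$ is discrete and cocompact. It is torsion free because $\Gamma$ is. Hence $X=\mathbb H^2/\rho_0(\Gamma)$ is a marked closed hyperbolic surface with orientation-preserving equivariant boundary map $f$.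

**Step 6: $h\mu$ is its Liouville current.** This step concludes. Under the boundary identification $f$ for $X$, (13) says that $h\mu$ is the measure in (2). By Lemma 1, $h\mu=L_X$. In detail: for $g$ primitive, a Möbius map normalizes $f(g^-)=0$, $f(g^+)=\infty$, so that $\rho_0(g)$ is $\sigma\mapsto\lambda\sigma$ with $\log\lambda=\ell_X(g)$, and (3) gives $i(h\mu,\delta_g)=\ell_X(g)$; powers follow by homogeneity, and Given fact 3 identifies the current.

So $h_\mu\mu=L_X$, and $[\mu]=[L_X]$ is a point of Teichmüller space. We assumed only $\mu\ll\nu\otimes\nu$. Together with Lemma 2 this proves Theorem 1. $\blacksquare$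

## 10. A strict inequality between intersection numbers

**Theorem 2.** *Let $\mu,\mu'$ be diffuse filling symmetric currents and $[m]=\mathsf F([\mu])$. Then $i(\hat\mu',m)\ge i(\hat\mu,m)$, with equality iff $[\mu']=[\mu]$. In particular $i(\hat m,\hat m)\ge i(\hat\mu,\hat m)$, with equality iff $[\mu]$ is in Teichmüller space.*

At a fixed point, where $\hat m=\hat\mu$, the second inequality is an equality that says nothing. So Theorem 2 could not have replaced the argument of Sections 7–9; on the contrary, its last clause uses Theorem 1.

*Proof.* Denote by $h,\delta,B,G,\nu_q,m=m_\mu$ and $h',\delta',B',G',\nu'_q,m'=m_{\mu'}$ the objects of Sections 4–6 for $\mu$ and $\mu'$. (Scaling $m$ does not affect the claim.)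

**Step 1: dichotomy.** This step splits the proof: *$\nu_p,\nu'_p$ are either mutually singular or equivalent.* Both are quasi-invariant and ergodic. The absolutely continuous part of $\nu'_p$ with respect to $\nu_p$ has a $\Gamma$-invariant class, so the set where its density is positive is invariant up to null sets, hence $\nu_p$-null or conull by ergodicity. So $\nu'_p\perp\nu_p$ or $\nu_p\ll\nu'_p$. Exchanging roles proves the claim.

**Step 2: the equivalent case.** This step shows that $\nu_p\sim\nu'_p$ forces $\hat\mu=\hat\mu'$. Now $m,m'$ are currents in the same class $\nu_p\otimes\nu_p$, so $m'=Cm$ by uniqueness. With $r=\log\frac{d\nu'_p}{d\nu_p}$,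
$$2h'G'_p(x,y)+r(x)+r(y)=2hG_p(x,y)+\log C\quad\text{a.e.}$$
Form the combination (6). The terms $r$ and $\log C$ cancel, and for $\nu_p^{\otimes4}$-a.e. cyclically ordered quadruple $h'\mu'([x,x']\times[y,y'])=h\mu([x,x']\times[y,y'])$. By continuity of $G_p,G'_p$ and full support this holds for all such quadruples, so $\hat\mu'=\hat\mu$ by Lemma 8. Then equality holds in the theorem and $[\mu']=[\mu]$.

From now on $\nu_p\perp\nu'_p$. Then $[\mu']\ne[\mu]$: otherwise $[d_{\mu'}]=[d_\mu]$, so $[m']=[m]$, so $\nu_p\otimes\nu_p\sim\nu'_p\otimes\nu'_p$ and $\nu_p\sim\nu'_p$. We must show $h'\,i(\mu',m)>h\,i(\mu,m)$.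

**Step 3: intersection numbers as integrals over the geodesic flow.** Identify $T^1\mathbb H^2\cong\partial^2\Gamma\times\mathbb R$, with geodesic flow $\phi_t$ and footpoint map $\pi$. Then $m\otimes dt$ descends to a finite $\phi_t$-invariant measure $M$ on the compact space $T^1X_0$. Put $f_\mu(v)=\delta(\pi v,\pi\phi_1v)$, which is bounded, continuous and $\Gamma$-invariant, and similarly $f_{\mu'}$ with $\delta'$. By additivity $\sum_{j<n}f_\mu(\phi_jv)=\delta(\pi v,\pi\phi_nv)$. Moreover
$$\int f_\mu\,dM=2\,i(\mu,m),\qquad\int f_{\mu'}\,dM=2\,i(\mu',m).\tag{14}$$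
Indeed $\int f_\mu\,dM$ is the mass modulo $\Gamma$, for $m\otimes dt\otimes\mu$, of $\{(v,L):L\text{ separates }\pi v,\pi\phi_1v\}$. This set fibres over the pairs (oriented line, line $L$ linked with it). If the crossing is at time $s$, the fibre is $t\in(s-1,s)$, of length $1$. Each unoriented line carries two orientations, hence the factor $2$. Let
$$f=hf_\mu-h'f_{\mu'},\qquad S_n=\sum_{j<n}f\circ\phi_j .$$

**Step 4: shadows.** This step expresses $S_n$ through the two boundary measures. For $v\in T^1\mathbb H^2$ let $A(v)\subset\partial\Gamma$ be the open arc bounding the half plane in front of the line orthogonal to $v$ at $\pi v$. The function $v\mapsto\nu_{\pi v}(A(v))$ is $\Gamma$-invariant by Lemma 9, continuous (joint continuity of $B$, no atoms) and positive (full support), so it lies between two positive constants.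

Let $n\ge1$, $o=\pi v$, $q=\pi\phi_nv$, $\xi\in A(\phi_nv)$. In (4), a line separating $o,q$ contributes $+1$ if $\xi$ is on the side of $q$ and $-1$ if it is on the side of $o$, so
$$B_\xi(o,q)=\delta(o,q)-2\mu\{L:L\text{ separates }q\text{ from both }o\text{ and }\xi\}.$$
The angle at $q$ between the directions to $o$ and to $\xi$ exceeds $\pi/2$, so the ray $[o,\xi)$ passes within $\log(1+\sqrt2)$ of $q$. The lines in the last set separate $q$ from this ray, so they meet the ball of that radius around $q$, and their mass is bounded uniformly in $q$ by cocompactness. Since $d\nu_o=e^{-hB_\xi(o,q)}d\nu_q$, we get $\log\nu_o(A(\phi_nv))=-h\delta(o,q)+O(1)$. The same holds for $\nu'$. Therefore, with a uniform $O(1)$,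
$$\log\frac{\nu'_o(A(\phi_nv))}{\nu_o(A(\phi_nv))}=S_n(v)+O(1).\tag{15}$$

**Step 5: differentiation of singular measures.** This step shows that the left side of (15) tends to $-\infty$. *Claim: for $\nu_p$-a.e. $\xi$, $\nu'_p(A)/\nu_p(A)\to0$ as open arcs $A\ni\xi$ shrink to $\xi$.* Let $E$ be Borel with $\nu_p(E^c)=0=\nu'_p(E)$. Let $\varepsilon>0$, and let $Z\subset E$ be the set of points contained in arbitrarily short open arcs with $\nu'_p(A)>\varepsilon\nu_p(A)$; it is Borel, as the intersection of $E$ with a countable intersection of open sets. Given $\eta>0$, choose an open $U\supset E$ with $\nu'_p(U)<\eta$. A compact $K\subset Z$ is covered by finitely many such short arcs inside $U$. In a minimal subcover $A_1,\dots,A_r$ no point lies in three arcs, since of three short arcs with a common point one lies in the union of the other two. So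
$$\nu_p(K)\le\sum\nu_p(A_i)\le\varepsilon^{-1}\sum\nu'_p(A_i)\le2\eta/\varepsilon .$$
As $\eta$ and $K$ are arbitrary, $\nu_p(Z)=0$. Taking $\varepsilon=1/j$ for $j=1,2,\dots$ proves the claim.

Since $m\sim\nu_p\otimes\nu_p$, for $M$-a.e. $v$ the forward endpoint of $v$ satisfies the claim. The arcs $A(\phi_nv)$ contain it and shrink to it. Changing the basepoint from $p$ to $o=\pi v$ costs factors depending only on $v$. By (15), $S_n\to-\infty$ $M$-a.e.

**Step 6: from divergence to a strict sign of the integral.** This is the following lemma.

**Lemma 10.** *If $T$ preserves a finite measure $M\ne0$, $\bar f$ is bounded and measurable, and $s_n=\sum_{j<n}\bar f\circ T^j\to+\infty$ a.e., then $\int\bar f\,dM>0$.*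

*Proof.* Let $N=\min_{n\ge0}s_n\in(-\infty,0]$, where $s_0=0$. Since $s_{n+1}=\bar f+s_n\circ T$, we have $N=\min(0,\bar f+N\circ T)$. So
$$k:=\bar f+N\circ T-N=(\bar f+N\circ T)^+\ge0,$$
and $\Delta:=N-N\circ T=\bar f-k$ is bounded above. We show $\int\Delta=0$, although $N$ need not be integrable. Put $N_c=\max(N,-c)$ and $\Delta_c=N_c-N_c\circ T$. Then $\int\Delta_c=0$, $\Delta_c\to\Delta$ as $c\to\infty$, and $\Delta_c^\pm\le\Delta^\pm$ because truncation is monotone and $1$-Lipschitz. By Fatou, and by dominated convergence for the positive parts,
$$\int\Delta^-\le\liminf\int\Delta_c^-=\lim\int\Delta_c^+=\int\Delta^+<\infty .$$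
So $\Delta$ is integrable, and by dominated convergence $\int\Delta=\lim\int\Delta_c=0$. Hence $\int\bar f=\int k\ge0$. If $\int k=0$, then $\bar f=N-N\circ T$ a.e., so $s_n=N-N\circ T^n$ a.e. By Poincaré recurrence, for a.e. point $N\circ T^n$ is bounded along a subsequence. This contradicts $s_n\to+\infty$. $\square$

Apply Lemma 10 to $T=\phi_1$ and $\bar f=-f$. By (14),
$$0<-\int f\,dM=2\big(h'\,i(\mu',m)-h\,i(\mu,m)\big).$$

**Step 7: conclusion.** This step collects the two cases. They give $i(\hat\mu',m)\ge i(\hat\mu,m)$, with equality iff $[\mu']=[\mu]$. For the last statement take $\mu'=m$, which is filling and symmetric (Given fact 2) and diffuse (Lemma 3), and multiply by $h_m$. Equality holds iff $[m]=[\mu]$, i.e. $\mathsf F([\mu])=[\mu]$, i.e. $[\mu]$ is in Teichmüller space by Theorem 1. $\blacksquare$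

## 11. Periodic points of $\mathsf F$ have period at most two

**Theorem 3.** *Every periodic point of $\mathsf F$ satisfies $\mathsf F^2([\mu])=[\mu]$; so it is a Teichmüller point or has exact period $2$. If $\mu$ is diffuse, $\hat\mu_0=\hat\mu$ and $[\hat\mu_n]=\mathsf F^n([\mu])$, then $n\mapsto i(\hat\mu_n,\hat\mu_{n+1})$ is nondecreasing, and it strictly increases at step $n$ unless $\hat\mu_{n+2}=\hat\mu_n$.*

These notes do not decide whether exact period $2$ occurs.

*Proof.* Let $\mu$ be diffuse and let $\hat\mu_n$ be the normalized representative of $\mathsf F^n([\mu])$. All $\hat\mu_n$ are diffuse: for $n=0$ by assumption, for $n\ge1$ by Lemma 3. Put $A_n=i(\hat\mu_n,\hat\mu_{n+1})$. Apply Theorem 2 with $\hat\mu_n$ and $\hat\mu_{n+2}$ in the roles of $\mu$ and $\mu'$, and with $m=\hat\mu_{n+1}$, which represents $\mathsf F([\hat\mu_n])$. By the symmetry of $i$,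
$$A_{n+1}=i(\hat\mu_{n+2},\hat\mu_{n+1})\ \ge\ i(\hat\mu_n,\hat\mu_{n+1})=A_n,$$
with equality iff $[\hat\mu_{n+2}]=[\hat\mu_n]$, i.e. iff $\hat\mu_{n+2}=\hat\mu_n$. This is the second assertion.

A periodic point lies in the image of $\mathsf F$, so it is diffuse. Along its orbit $A_n$ is periodic and nondecreasing, hence constant. So $\hat\mu_2=\hat\mu_0$, that is, $\mathsf F^2([\mu])=[\mu]$. If the period is $1$, then $[\mu]$ is in Teichmüller space by Theorem 1. $\blacksquare$
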